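# One real transposition does not determine the others

## The theorems

Throughout, $\alpha\ge 3$ is a finite ordinal. For a set $\Gamma$ of two-element subsets of $\alpha$, let $\mathcal K_\Gamma$ be the class of polyadic-type algebras that satisfy the axioms (P1)–(P8) below, whose cylindric reduct is a cylindric set algebra, and in which $p_{ij}$ is the true transposition $P_{ij}$ for every $\{i,j\}\in\Gamma$. Let $\overline{RCPEA+P_\Gamma}$ be the equational theory of $\mathcal K_\Gamma$; for $\Gamma=\{\{0,1\}\}$ we write $\overline{RCPEA+P_{01}}$. A *matching* is a $\Gamma$ consisting of pairwise disjoint pairs.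

**Theorem 1.** For every finite $\alpha\ge 3$ there is a finite algebra in $\mathcal K_{\{\{0,1\}\}}$ failing an equation valid in $Pse_\alpha$. Hence $\overline{RPEA}\not\subseteq\overline{RCPEA+P_{01}}$, so that $\overline{RCPEA+P_{01}}\subsetneq\overline{RPEA}$. The same holds for $\mathcal K_M$ and $\overline{RCPEA+P_M}$, for every matching $M$.

**Theorem 2.** Let $M$ be a matching. For every $k$ there is a finite algebra in $\mathcal K_M\setminus RPEA_\alpha$ satisfying all equations of $\overline{RPEA}$ with at most $k$ variables. So $\overline{RPEA}$ is not axiomatized over $\overline{RCPEA+P_M}$ (in particular over $\overline{RCPEA+P_{01}}$) by any set of equations using boundedly many variables, and in particular not by any finite set.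

**Proposition 3.** If the graph $(\alpha,\Gamma)$ is connected, then $\overline{RCPEA+P_\Gamma}=\overline{RPEA}$. Hence for $\alpha=3$ equality holds iff $|\Gamma|\ge 2$.

For $\alpha\ge 4$ and $\Gamma$ neither connected nor a matching, nothing is claimed. The question whether $\overline{RPEA}\subseteq\overline{RCPEA+P_{01}}$ comes from H. Andréka, I. Németi and Zs. Tuza, "Transposition of variables is hard to describe", arXiv:2409.04088 (2024).

In words: take a concrete algebra of $\alpha$-ary relations with true cylindrifications and true diagonals, and suppose the operation "interchange the variables $0$ and $1$" is also the true one. The other interchanges are abstract unary operations, constrained only by eight natural axioms. Do such algebras satisfy all the equations that hold when every interchange is true? Theorem 1 says no, in every finite dimension $\alpha\ge3$. Theorem 2 says that the missing equations cannot be supplied in boundedly many variables.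

## Set algebras, the eight axioms and the classes $\mathcal K_\Gamma$

**Definition (polyadic-type algebra).** This is an algebra $\langle A,+,\cdot,-,0,1,c_i,d_{ij},p_{ij}\rangle_{i,j<\alpha}$ with a Boolean part $\langle A,+,\cdot,-,0,1\rangle$, unary operations $c_i$ (cylindrifications) and $p_{ij}$ (transpositions), and constants $d_{ij}$ (diagonals). Its *cylindric reduct* forgets the $p_{ij}$.

**Definition (the concrete operations).** Let $U$ be a set. For a sequence $s\in{}^\alpha U$, write $s(i/u)$ for $s$ with the $i$-th entry replaced by $u$. For $X\subseteq{}^\alpha U$ put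
$$C_iX=\{s: s(i/u)\in X\text{ for some }u\in U\},\qquad D_{ij}=\{s:s_i=s_j\},\qquad P_{ij}X=\{s:s\circ[i,j]\in X\},$$
where $[i,j]$ is the permutation of $\alpha$ interchanging $i$ and $j$ (the identity if $i=j$).

For example, let $\alpha=3$, $U=\{u,v\}$ and $X=\{(u,v,v)\}$. Then $C_0X=\{(u,v,v),(v,v,v)\}$ and $P_{01}X=\{(v,u,v)\}$.

**Definition (set algebras).** $Cs_\alpha$ is the class of algebras $\langle B,\cup,\cap,-,\emptyset,{}^\alpha U,C_i,D_{ij}\rangle_{i,j<\alpha}$ where $B$ is a family of subsets of ${}^\alpha U$ closed under union, complement and all $C_i$, and containing all $D_{ij}$. The set $U$ is the *base*. $Pse_\alpha$ is the class of those expansions of members of $Cs_\alpha$ in which $B$ is also closed under every $P_{ij}$ and $p_{ij}$ is interpreted as $P_{ij}$.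

**Definition (the axioms).** Write $s^i_jx=c_i(d_{ij}\cdot x)$ for $i\ne j$. The axioms are, for all $i,j,k,l<\alpha$ with the indicated distinctness conditions:

- (P1) $p_{ij}(x+y)=p_{ij}x+p_{ij}y$ and $p_{ij}(-x)=-p_{ij}x$;
- (P2) $p_{ii}x=x$ and $p_{ij}x=p_{ji}x$;
- (P3) $p_{ij}p_{ij}x=x$;
- (P4) $p_{ij}p_{ik}x=p_{jk}p_{ij}x$ for distinct $i,j,k$;
- (P5) $p_{ij}c_ix=c_jp_{ij}x$, and $p_{ij}c_kx=c_kp_{ij}x$ for $k\notin\{i,j\}$;
- (P6) $p_{ij}d_{kl}=d_{\sigma(k)\sigma(l)}$ where $\sigma=[i,j]$;
- (P7) $d_{ij}\cdot p_{ij}x=d_{ij}\cdot x$;
- (P8) $p_{ij}c_kx=s^k_js^j_is^i_kc_kx$ for distinct $i,j,k$.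

**Definition (the varieties).** $RPEA_\alpha$ is the class of polyadic-type algebras satisfying every equation true in $Pse_\alpha$, and $\overline{RPEA}$ is its equational theory. Since $Pse_\alpha\subseteq RPEA_\alpha$, the theory $\overline{RPEA}$ is exactly the set of equations true in $Pse_\alpha$. $RCPEA_\alpha$ is the class of polyadic-type algebras that satisfy (P1)–(P8) and whose cylindric reduct satisfies every equation true in $Cs_\alpha$.

So $\mathcal K_\Gamma$ consists of the algebras in $RCPEA_\alpha$ whose cylindric reduct lies in $Cs_\alpha$ and in which $p_{ij}=P_{ij}$ on the universe for $\{i,j\}\in\Gamma$.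

**Calculation rules.** It is convenient to allow all permutations. For a permutation $\sigma$ of $\alpha$ put $P_\sigma X=\{s:s\circ\sigma\in X\}$, so $P_{ij}=P_{[i,j]}$. Products of permutations are compositions, right factor first. For example, if $\alpha=3$ and $\sigma$ sends $0\mapsto1\mapsto2\mapsto0$, then $(u,v,w)\circ\sigma=(v,w,u)$. Each $P_\sigma$ commutes with unions and complements, and
$$P_\sigma P_\tau=P_{\sigma\tau},\tag{1}$$
$$P_\sigma C_i=C_{\sigma(i)}P_\sigma,\tag{2}$$
$$P_\sigma D_{kl}=D_{\sigma(k)\sigma(l)}.\tag{3}$$
For (1): $s\in P_\sigma P_\tau X$ iff $s\circ\sigma\in P_\tau X$ iff $s\circ\sigma\tau\in X$. For (2), note $(s\circ\sigma)(i/u)=s(\sigma(i)/u)\circ\sigma$: both sides have value $u$ at $i$, and value $s_{\sigma(j)}$ at $j\ne i$. Hence $s\circ\sigma\in C_iX$ iff $s(\sigma(i)/u)\in P_\sigma X$ for some $u$. For (3): $s\circ\sigma\in D_{kl}$ iff $s_{\sigma(k)}=s_{\sigma(l)}$.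

One more rule explains (P8). In a set algebra and for $i\neq j$, $s^i_jY=C_i(D_{ij}\cap Y)=\{s:s(i/s_j)\in Y\}$; for instance $s^0_1Y=\{s:(s_1,s_1,s_2)\in Y\}$ for $\alpha=3$. I claim that for distinct $i,j,k$,
$$\text{if } C_kY=Y,\text{ then } s^k_js^j_is^i_kY=P_{ij}Y.\tag{4}$$
Indeed $s\in s^k_js^j_is^i_kY$ iff $s'''\in Y$, where $s'=s(k/s_j)$, $s''=s'(j/s'_i)$, $s'''=s''(i/s''_k)$. Now $s'''_i=s''_k=s'_k=s_j$ and $s'''_j=s''_j=s'_i=s_i$, and $s'''$ agrees with $s$ outside $\{i,j,k\}$. So $s'''$ agrees with $s\circ[i,j]$ except perhaps at $k$. Since $C_kY=Y$, we get $s'''\in Y$ iff $s\circ[i,j]\in Y$.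

All of (P1)–(P8) hold in $Pse_\alpha$. (P1) is clear. (P2)–(P4) follow from (1) and $[i,j][i,k]=[j,k][i,j]$. (P5) is (2), (P6) is (3), and (P8) is (4) with $Y=C_kX$. For (P7), if $s\in D_{ij}$ then $s\circ[i,j]=s$. Consequently $Pse_\alpha\subseteq\mathcal K_\Gamma$ and $\overline{RCPEA+P_\Gamma}\subseteq\overline{RPEA}$ for every $\Gamma$. Only the reverse inclusion is in question.

## Where the axioms force a transposition to be real

Before building a counterexample we find out by hand how much freedom the axioms leave. There are two sources of rigidity.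

**Two real transpositions with a common index force a third.** This gives Proposition 3.

*Proof of Proposition 3.* Let $\mathfrak A\in\mathcal K_\Gamma$ with $(\alpha,\Gamma)$ connected. Put $x=p_{ij}y$ in (P4) and use (P3):
$$p_{jk}y=p_{ij}p_{ik}p_{ij}y\qquad(i,j,k\text{ distinct}).$$
If $p_{ij}=P_{ij}$ and $p_{ik}=P_{ik}$ on the universe, then $p_{jk}=P_{ij}P_{ik}P_{ij}=P_{jk}$, because $[i,j][i,k][i,j]=[j,k]$. Now let $j\ne k$ and take a path $j=v_0,v_1,\dots,v_n=k$ of distinct vertices in the graph. The operation $p_{v_0v_1}$ is real. If $p_{v_0v_l}$ is real and $l<n$, then so are $p_{v_lv_0}$ (by (P2)) and $p_{v_lv_{l+1}}$, hence so is $p_{v_0v_{l+1}}$. By induction $p_{jk}$ is real, and $p_{ii}$ is the identity by (P2). So $\mathfrak A\in Pse_\alpha$. With $Pse_\alpha\subseteq\mathcal K_\Gamma$ we get $\mathcal K_\Gamma=Pse_\alpha$, and the theories coincide.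

For $\alpha=3$, the graph is connected iff $|\Gamma|\ge 2$. If $|\Gamma|\le1$, then $\Gamma$ is a matching and Theorem 1 (proved below) says that equality fails. $\square$

**Non-injective sequences leave no freedom.**

**Lemma 4.** Let $\mathfrak A$ satisfy (P1)–(P8), with cylindric reduct in $Cs_\alpha$ and base $U$. If an element $X$ contains no injective sequence, then $p_{ij}X=P_{ij}X$ for all $i\neq j$. If $|U|\le\alpha$, then $\mathfrak A\in Pse_\alpha$.

*Proof.* The set $X$ is the union of the sets $X\cap D_{kl}$, $k<l$. Both $p_{ij}$ and $P_{ij}$ are additive, so we may assume $X\subseteq D_{kl}$ with $k\ne l$.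

If $\{k,l\}=\{i,j\}$, then $p_{ij}X\subseteq p_{ij}D_{ij}=D_{ij}$ by (P1) and (P6), so by (P7) $p_{ij}X=D_{ij}\cap p_{ij}X=D_{ij}\cap X=X$. Also $P_{ij}X=X$, since $X\subseteq D_{ij}$ and $s\circ[i,j]=s$ whenever $s_i=s_j$.

Otherwise one of $k,l$, say $k$, is not in $\{i,j\}$. Then $X=D_{kl}\cap C_kX$: if $s\in D_{kl}$ and $s(k/u)\in X\subseteq D_{kl}$, then $u=s_l=s_k$, so $s\in X$. By (P8) and (4), $p_{ij}C_kX=P_{ij}C_kX$; by (P6) and (3), $p_{ij}D_{kl}=P_{ij}D_{kl}$. By (P1), $p_{ij}$ preserves intersections, so $p_{ij}X=P_{ij}X$.

If $|U|<\alpha$ there are no injective sequences, and we are done. Let $|U|=\alpha$ and let $I=\bigcap_{k<l}(-D_{kl})$ be the set of injective sequences. It suffices to treat $X\subseteq I$. Choose $k\notin\{i,j\}$. Then $X=I\cap C_kX$, because for $s\in I$ and $s(k/u)\in X\subseteq I$ the element $u$ must be the only one different from the other $\alpha-1$ entries of $s$, so $u=s_k$. As before $p_{ij}I=P_{ij}I$ and $p_{ij}C_kX=P_{ij}C_kX$, so $p_{ij}X=P_{ij}X$. $\square$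

So a false $p_{ij}$ has to live on injective sequences over a base with more than $\alpha$ elements, on sets that cylindrifications cannot recover.

## Colourings of triples that turn out to be representable

Let $\alpha=3$. Here is the approach that Lemma 4 suggests. Take a finite base $L$ with $|L|\ge4$ and let $T$ be the set of injective triples. The *equality types* are $T$ and the four types of non-injective triples. Call the set of all $s(i/u)\in T$, for given $s\in T$ and $i$, a *line*. Split $T$ into nonempty colours $A_x$, $x\in\mathbb Z_m$ with $m$ even, such that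

- every line meets every colour, and
- $P_{01}A_x=A_{x+m/2}$.

By the first condition $C_iA_x=C_iT$, so cylindrifications do not see colours, and the unions of the $A_x$ and the four non-injective types form the universe of a member of $Cs_3$. Let $\mathrm{sg}(\sigma)\in\{0,1\}$ be the parity of $\sigma$, let $p_\sigma$ be $P_\sigma$ on non-injective types, and put $p_\sigma A_x=A_{x+\mathrm{sg}(\sigma)m/2}$. Then $p_{01}$ is real, nothing forces $p_{12}$ to be real, and the axioms hold (the check is that of Lemma 9 below, with $T$ in the role of $\mathcal T$). Is the algebra outside $RPEA_3$?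

It is not: **it is isomorphic to a member of $Pse_3$.** Take a base $W$ with $n\ge4$ elements. For each 3-element subset of $W$ choose one ordering $r$ of it, and choose $g(r)\in\mathbb Z_m$ independently and uniformly at random. Put $g(r\circ\sigma)=g(r)+\mathrm{sg}(\sigma)\frac m2$ for all permutations $\sigma$ of $3$. Then $g(s\circ\sigma)=g(s)+\mathrm{sg}(\sigma)\frac m2$ for all injective triples $s$. The $n-2$ points of a line have different ranges, so their colours are independent and uniform. There are $3n(n-1)$ lines, so the probability that some line misses some colour is at most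
$$3n(n-1)\,m\,(1-1/m)^{n-2},$$
which is less than $1$ for large $n$. Fix a good $g$ and let $H_x=g^{-1}(x)$. Then $P_\sigma H_x=H_{x+\mathrm{sg}(\sigma)m/2}$ and $C_iH_x=C_i(\text{all injective triples})$. So the unions of the $H_x$ and the non-injective types over $W$ form a member of $Pse_3$. The bijection of atoms that sends each non-injective type to the same type over $W$ and $A_x$ to $H_x$ induces an isomorphism: over any base with at least three elements, $C_i$ of an equality type is the union of the types that agree with it off $i$.

The attempt breaks at two identifiable places.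

1. Nothing in the algebra remembers $|L|$, so a representation may use a much larger base.
2. Even if $|L|=q$ could be enforced, the argument with $W=L$ succeeds as soon as $3q(q-1)m(1-1/m)^{q-2}<1$. So $m$ has to grow with $q$.

A line has $q-2$ points, so $m\le q-2$. At the extreme $m=q-2$ every line sees every colour exactly once, and counting becomes exact.

## Counting a colour class modulo 3

**Lemma 5.** Let $Q$ be a set with $q\ge3$ elements, and let $N$ be a set of triples of distinct elements of $Q$ such that for any distinct $u,v\in Q$ there is exactly one $w$ with $(u,v,w)\in N$. Then $|N|=q(q-1)$. If moreover $(u,v,w)\in N$ implies $(v,w,u)\in N$, then $3\mid q(q-1)$.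

*Proof.* There are $q(q-1)$ pairs $(u,v)$. Under rotation, triples with distinct entries fall into orbits of size exactly $3$, since a triple fixed by rotation has all entries equal. $\square$

So if $q\equiv2\pmod3$, then $q(q-1)\equiv2\pmod 3$, and no colour class of an exact colouring with $q-2$ colours is invariant under rotation. We therefore look for an exact colouring in which the swap of the first two entries acts well on colours, and then *decree* that rotations fix every colour. Since a 3-cycle is even, the sign rule of the previous section decrees just that. Any representation on a base where $|L|=q$ is enforced would then contradict Lemma 5.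

**Lemma 6.** Let $q=2^r\geq 4$, $F=\mathbb F_q$, $\Lambda=F\setminus\{0,1\}$, and for distinct $u,v,w\in F$ put
$$\lambda(u,v,w)=\frac{w-u}{v-u}.$$
(a) $\lambda(u,v,w)\in\Lambda$, and if two of the entries are fixed and the third runs over the $q-2$ other elements of $F$, then $\lambda$ takes every value in $\Lambda$ exactly once. (b) $\lambda(v,u,w)=\lambda(u,v,w)+1$.

*Proof.* (a) $w\ne u$ gives $\lambda\neq0$, and $w\ne v$ gives $\lambda\ne1$. As a function of $w$, $\lambda=\frac{w-u}{v-u}$ is injective; as a function of $v$, it is again injective; as a function of $u$, it equals $1+\frac{w-v}{v-u}$, which is injective. Since $|\Lambda|=q-2$, all values occur. (b) $\frac{w-v}{u-v}=1-\frac{w-u}{v-u}$, and $1-\lambda=1+\lambda$ in characteristic $2$. $\square$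

Characteristic $2$ makes $\lambda\mapsto 1-\lambda$ fixed-point-free on $\Lambda$ (in odd characteristic it fixes $\frac12$). True rotation acts by $\lambda(v,w,u)=\frac{u-v}{w-v}=\frac1{1+\lambda(u,v,w)}$, since $w-v=(\lambda-1)(v-u)$. It fixes a value only if $\lambda^2+\lambda+1=0$, that is, only if $\lambda$ has multiplicative order $3$. This is impossible when $q\equiv2\pmod3$, because then $3\nmid q-1$. So true rotation moves every colour, while the decreed one fixes every colour.

## The algebra $\mathfrak A_q$

Fix a matching $M$. For $\tau=[i,j]$ we write $\tau\in M$ for $\{i,j\}\in M$. Let $q=2^r$ with $r\ge3$ odd, so $q\equiv2\pmod3$; for Theorem 1, $q=8$ suffices. Let $F=\mathbb F_q$, $\Lambda=F\setminus\{0,1\}$, $m=q-2$, which is even.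

**Step 1. Naming the colours.** This step turns the swap rule of Lemma 6(b) into a shift. Both $\lambda\mapsto\lambda+1$ on $\Lambda$ and $x\mapsto x+\frac m2$ on $\mathbb Z_m$ are fixed-point-free involutions of $m$-element sets. Matching up their 2-cycles, fix a bijection $\varphi:\Lambda\to\mathbb Z_m$ with
$$\varphi(\lambda+1)=\varphi(\lambda)+\tfrac m2.\tag{5}$$
For $q=8$ write $F=\mathbb F_2(\zeta)$ with $\zeta^3=\zeta+1$. One choice is $\varphi(\zeta)=0$, $\varphi(\zeta^2)=1$, $\varphi(\zeta^2+\zeta)=2$, $\varphi(\zeta+1)=3$, $\varphi(\zeta^2+1)=4$, $\varphi(\zeta^2+\zeta+1)=5$.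

**Step 2. The base and the invariant sets.** This step provides the room for the colours, and the device that will pin down $|L|$. Let $U$ be the disjoint union of

- $L=F$,
- the set $Z$ of all bijections $z:\{0,\dots,q-1\}\to L$,
- the sets $S_k=\{k\}\times\mathbb Z_m$ for $3\le k<\alpha$ (none if $\alpha=3$).

For $y=(k,x)\in S_k$ put $|y|=x$. An element of $Z$ is a complete list of $L$ available as a point of the base; it will let the algebra say "$L$ has exactly $q$ elements". The group $G=\mathrm{Sym}(L)\times\prod_k\mathrm{Sym}(S_k)$ acts on $U$: naturally on $L$ and on the $S_k$, and by $z\mapsto\pi\circ z$ on $Z$, where $\pi$ is the $\mathrm{Sym}(L)$-component. Let $B_0$ be the set of all $G$-invariant subsets of ${}^\alpha U$. It is a finite Boolean algebra whose atoms are the $G$-orbits. Since $G$ acts entrywise by permutations of $U$, $B_0$ contains all $D_{ij}$ and is closed under all $C_i$ and $P_\sigma$, and $P_\sigma$ permutes the $G$-orbits.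

**Step 3. The blocks to be coloured.** We need injective sequences with exactly three entries in $L$, and a family of such blocks closed under all permutations of coordinates.

**Definition (shape).** A *shape* is a function $\rho:\alpha\to\{L,3,\dots,\alpha-1\}$ taking the value $L$ exactly three times and each $k\in\{3,\dots,\alpha-1\}$ exactly once. $T_\rho$ is the set of $s\in{}^\alpha U$ such that $s_i\in L$ if $\rho(i)=L$, $s_i\in S_{\rho(i)}$ otherwise, and the three entries in $L$ are distinct. Put $\mathcal T=\bigcup_\rho T_\rho$.

For $\alpha=3$ there is one shape, and $T_\rho$ is the set of injective triples of $L$. For $\alpha=4$ there are four shapes, given by the place of the entry from $S_3$. In general there are $\alpha!/6$ shapes. Different shapes give disjoint sets. Each $T_\rho$ is a single $G$-orbit, because $\mathrm{Sym}(L)$ carries any three distinct elements to any three distinct elements and each $\mathrm{Sym}(S_k)$ is transitive. Every member of $\mathcal T$ is injective. Finally $P_\sigma T_\rho=T_{\rho\sigma^{-1}}$: the entry $(s\circ\sigma)_i=s_{\sigma(i)}$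 has kind $\rho(i)$ for all $i$ iff $s_j$ has kind $\rho(\sigma^{-1}(j))$ for all $j$.

**Step 4. Choosing the order of the three $L$-places.** The ratio $\lambda$ needs an ordered triple, so for each shape we choose an enumeration $e_\rho=(a,b,c)$ of $\rho^{-1}(L)$, depending only on this set. We want the transpositions in $M$ to disturb it only in the way that Lemma 6(b) can absorb:
$$\text{for }\tau\in M,\ e_{\rho\tau^{-1}}\text{ equals }\tau(e_\rho)=(\tau a,\tau b,\tau c)\text{ up to possibly exchanging the first two entries.}\tag{6}$$
Both sides enumerate the same set, since $(\rho\tau^{-1})^{-1}(L)=\tau(\rho^{-1}(L))$.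

For $M=\{\{0,1\}\}$ the increasing enumeration works. If at most one of $0,1$ is in $D=\rho^{-1}(L)$, then $\tau=[0,1]$ is order preserving on $D$. If both are, then $e_\rho=e_{\rho\tau^{-1}}=(0,1,c)$ and $\tau(e_\rho)=(1,0,c)$.

For a general matching this can fail. With $\alpha=4$, $M=\{\{0,1\},\{2,3\}\}$, $D=\{0,2,3\}$ and $\tau=[2,3]$, the increasing enumeration gives $(0,2,3)$ against $\tau(0,2,3)=(0,3,2)$, where the last two entries are exchanged. The remedy is to put a pair of $M$ first. If $D=\rho^{-1}(L)$ contains a pair $\{a,b\}\in M$ (at most one, since $|D|=3$), put $e_\rho=(a,b,c)$ with $a<b$. Otherwise fix, once and for all, a linear order of the classes, namely the pairs in $M$ and the remaining singletons, and enumerate $D$ by the order of the classes of its elements, which are distinct.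

To verify (6), note that each $\tau\in M$ maps every class onto itself, so $D$ contains a pair of $M$ iff $\tau(D)$ does. If $D$ contains no pair, $\tau(e_\rho)$ is the enumeration of $\tau(D)$ by classes, so it equals $e_{\rho\tau^{-1}}$. If $D\supseteq\{a,b\}\in M$ and $\tau=[a,b]$, then $\tau(D)=D$, $e_{\rho\tau^{-1}}=(a,b,c)$ and $\tau(e_\rho)=(b,a,c)$. If $\tau\in M$ is another pair, then $\tau$ fixes $a$ and $b$, so $\tau(e_\rho)=(a,b,\tau c)=e_{\rho\tau^{-1}}$. In the example above we get $e=(2,3,0)$ for $D=\{0,2,3\}$.

**Step 5. The colours.** We split each $T_\rho$ into $m$ pieces invisible to all cylindrifications. For $s\in T_\rho$ with $e_\rho=(a,b,c)$ put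
$$\lambda(s)=\frac{s_c-s_a}{s_b-s_a}\in\Lambda,\qquad f(s)=\varphi(\lambda(s))+\sum_{\rho(i)\ne L}|s_i|\in\mathbb Z_m,\qquad A_{\rho,x}=\{s\in T_\rho:f(s)=x\}.$$
The sum is there so that a change of an entry in some $S_k$ also runs through all colours.

**Lemma 7.** $C_iA_{\rho,x}=C_iT_\rho$ for all $i<\alpha$, all shapes $\rho$ and all $x\in\mathbb Z_m$.

*Proof.* It suffices to find, for each $s\in T_\rho$, some $u$ with $s(i/u)\in A_{\rho,x}$: then $T_\rho\subseteq C_iA_{\rho,x}$, so $C_iT_\rho\subseteq C_iA_{\rho,x}$, and the other inclusion is trivial. If $\rho(i)=k\ne L$, let $u$ run over $S_k$; then $|u|$, hence $f(s(i/u))$, takes every value in $\mathbb Z_m$. If $\rho(i)=L$, let $u$ run over the $q-2$ elements of $L$ different from the other two $L$-entries. By Lemma 6(a), $\lambda(s(i/u))$ takes every value in $\Lambda$, hence $f$ takes every value in $\mathbb Z_m$. $\square$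

In particular all $A_{\rho,x}$ are nonempty.

**Step 6. The universe.** Let $B$ be the set of all unions of the following pairwise disjoint nonempty sets, the *atoms* of $B$: the $G$-orbits not contained in $\mathcal T$, and the sets $A_{\rho,x}$. For an atom $X$ let $\bar X$ be the $G$-orbit containing it; thus $\bar X=X$ or $\bar X=T_\rho$. By Lemma 7,
$$C_iX=C_i\bar X\in B_0\quad\text{for every atom }X\text{ of }B.\tag{7}$$
Every orbit is a union of atoms, so $B_0\subseteq B$ and all $D_{ij}\in B$. By additivity $C_iY\in B_0\subseteq B$ for all $Y\in B$. So $B$ is the universe of a finite member of $Cs_\alpha$.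

**Step 7. The abstract transpositions.** We now decree how permutations act on colours: by parity only. For a permutation $\sigma$ and a shape $\rho$, both $\sigma(e_\rho)$ and $e_{\rho\sigma^{-1}}$ enumerate $\sigma(\rho^{-1}(L))$. Let $\varepsilon(\sigma,\rho)\in\{0,1\}$ be the parity of the permutation of three items relating the two enumerations. For all $\sigma,\tau,\rho$,
$$\varepsilon(\sigma\tau,\rho)\equiv\varepsilon(\sigma,\rho\tau^{-1})+\varepsilon(\tau,\rho)\pmod2.\tag{8}$$
Indeed $\tau(e_\rho)$ and $e_{\rho\tau^{-1}}$ differ by a rearrangement of parity $\varepsilon(\tau,\rho)$, and so do $\sigma\tau(e_\rho)$ and $\sigma(e_{\rho\tau^{-1}})$. The latter and $e_{\rho\tau^{-1}\sigma^{-1}}=e_{\rho(\sigma\tau)^{-1}}$ differ by one of parity $\varepsilon(\sigma,\rho\tau^{-1})$. Parities add. Also $\varepsilon(\mathrm{id},\rho)=0$.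

Let $p_\sigma$ be the Boolean automorphism of $B$ induced by the map on atoms
$$p_\sigma O=P_\sigma O\ \ (O\text{ an orbit},\ O\not\subseteq\mathcal T),\qquad p_\sigma A_{\rho,x}=A_{\rho\sigma^{-1},\,x+\varepsilon(\sigma,\rho)\frac m2}.\tag{9}$$
This is a bijection of the atoms: $P_\sigma$ permutes the orbits and permutes the $T_\rho$ among themselves, hence permutes the orbits outside $\mathcal T$; and $\rho\mapsto\rho\sigma^{-1}$ is a bijection of shapes followed, for each $\rho$, by a shift of $\mathbb Z_m$. Because $\frac m2$ has order $2$ in $\mathbb Z_m$, (8) gives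
$$p_\sigma p_\tau A_{\rho,x}=A_{\rho\tau^{-1}\sigma^{-1},\,x+(\varepsilon(\tau,\rho)+\varepsilon(\sigma,\rho\tau^{-1}))\frac m2}=p_{\sigma\tau}A_{\rho,x}.$$
With (1) on the other atoms we get $p_\sigma p_\tau=p_{\sigma\tau}$, and $p_{\mathrm{id}}=\mathrm{id}$. Taking the union over $x$ in (9), $p_\sigma T_\rho=T_{\rho\sigma^{-1}}=P_\sigma T_\rho$, so
$$p_\sigma Y=P_\sigma Y\ \text{ for }Y\in B_0,\qquad\overline{p_\sigma X}=P_\sigma\bar X\ \text{ for atoms }X\text{ of }B.\tag{10}$$
Put $p_{ij}=p_{[i,j]}$, and let $\mathfrak A_q$ be the resulting polyadic-type algebra on $B$. It depends on $M$ through the enumerations.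

**An explicit unreal value.** Let $\alpha=3$, $q=8$, $M=\{\{0,1\}\}$, $e=(0,1,2)$, with $\varphi$ as in Step 1, and write $A_x$ for $A_{\rho,x}$. Here $m/2=3$, so $p_{12}A_0=A_3$. But $\lambda(s\circ[1,2])=1/\lambda(s)$, so $P_{12}A_0=\{s\in T_\rho:\lambda(s)=1/\zeta\}$. Since $\zeta(\zeta^2+1)=1$ and $\varphi(\zeta^2+1)=4$, this set is $A_4$.

## $\mathfrak A_q$ satisfies the axioms, with real transpositions in $M$

**Lemma 8.** If $\tau\in M$, then $p_\tau=P_\tau$ on $B$. In particular $p_{01}=P_{01}$ when $\{0,1\}\in M$.

*Proof.* Only the atoms $A_{\rho,x}$ need checking. Let $s\in T_{\rho\tau^{-1}}$ and $t=s\circ\tau\in T_\rho$, and write $e_\rho=(a,b,c)$, $e_{\rho\tau^{-1}}=(a',b',c')$. Then $t_a=s_{\tau a}$ and so on, hence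
$$\lambda(t)=\frac{s_{\tau c}-s_{\tau a}}{s_{\tau b}-s_{\tau a}}.$$
By (6) there are two cases. If $(\tau a,\tau b,\tau c)=(a',b',c')$, then $\varepsilon(\tau,\rho)=0$ and $\lambda(t)=\lambda(s)$. If $(\tau a,\tau b,\tau c)=(b',a',c')$, then $\varepsilon(\tau,\rho)=1$ and $\lambda(t)=\lambda(s)+1$ by Lemma 6(b). The entries of $t$ outside $L$ are those of $s$ in another order, so the sums of the $|\cdot|$-terms agree. By (5), $f(t)=f(s)+\varepsilon(\tau,\rho)\frac m2$ in both cases. Therefore
$$P_\tau A_{\rho,x}=\{s\in T_{\rho\tau^{-1}}:f(s\circ\tau)=x\}=A_{\rho\tau^{-1},\,x+\varepsilon(\tau,\rho)\frac m2}=p_\tau A_{\rho,x}.\qquad\square$$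

**Lemma 9.** $\mathfrak A_q$ satisfies (P1)–(P8). Hence $\mathfrak A_q\in\mathcal K_M$.

*Proof.* (P1) holds since each $p_\sigma$ is a Boolean automorphism. (P2), (P3), (P4) hold since $p_\sigma p_\tau=p_{\sigma\tau}$, $p_{\mathrm{id}}=\mathrm{id}$ and $[i,j][i,k]=[j,k][i,j]$.

(P5): we show $p_\sigma C_iX=C_{\sigma(i)}p_\sigma X$ for every permutation $\sigma$. By additivity take $X$ an atom. Using in turn (7), (10), (2), (10), (7),
$$p_\sigma C_iX=p_\sigma C_i\bar X=P_\sigma C_i\bar X=C_{\sigma(i)}P_\sigma\bar X=C_{\sigma(i)}\overline{p_\sigma X}=C_{\sigma(i)}p_\sigma X.$$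
Now take $\sigma=[i,j]$.

(P6): $D_{kl}\in B_0$, so $p_\sigma D_{kl}=P_\sigma D_{kl}=D_{\sigma(k)\sigma(l)}$ by (10) and (3).

(P7): for $i=j$ this is (P2). Let $i\ne j$; by additivity it suffices to consider atoms. For an orbit $O\not\subseteq\mathcal T$ we have $p_{ij}O=P_{ij}O$, and $s\circ[i,j]=s$ for $s\in D_{ij}$, so $D_{ij}\cap p_{ij}O=D_{ij}\cap O$. For $A_{\rho,x}$ both sides are empty, because $A_{\rho,x}$ and $p_{ij}A_{\rho,x}$ lie in $\mathcal T$, which consists of injective sequences.

(P8): let $Y=C_kX$. Then $Y\in B_0$, so $p_{ij}Y=P_{ij}Y$ by (10). As $C_kY=Y$, (4) gives $P_{ij}Y=s^k_js^j_is^i_kY$.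

The cylindric reduct of $\mathfrak A_q$ is in $Cs_\alpha$ by Step 6, and Lemma 8 gives $p_\tau=P_\tau$ for $\tau\in M$. $\square$

## $\mathfrak A_q$ does not embed into any member of $Pse_\alpha$

**Lemma 10.** There is no embedding of $\mathfrak A_q$ into a member of $Pse_\alpha$.

*Proof.* Suppose $h$ is an embedding of $\mathfrak A_q$ into a member of $Pse_\alpha$ with base $W$. If $C_iX=X$, then $C_ih(X)=h(X)$, so membership in $h(X)$ does not depend on coordinate $i$.

**Step 1. The image of $L$ has exactly $q$ elements.** This closes the first loophole of the failed attempt. Let $L_i=\{s:s_i\in L\}$, $Z_j=\{s:s_j\in Z\}$ and, for $d<q$ and $i\ne j$,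
$$R^{ij}_d=\{s:s_i\in L,\ s_j\in Z,\ s_j(d)=s_i\},$$
"$s_i$ is the $d$-th element of the list $s_j$". All are in $B_0$; for $R^{ij}_d$ this is because $(\pi\circ z)(d)=\pi(z(d))$. In $\mathfrak A_q$ the following hold, the statements about $p_{01},p_{02}$ by (10):

- (a) $Z_2\ne\emptyset$;
- (b) $L_0\cap Z_2$ is the disjoint union of the $R^{02}_d$, $d<q$, since each $z\in Z$ is a bijection onto $L$;
- (c) $R^{02}_d\cap R^{12}_d\subseteq D_{01}$ and $p_{01}R^{02}_d=R^{12}_d$;
- (d) $Z_2\subseteq C_0R^{02}_d$;
- (e) $L_1=p_{01}L_0$ and $L_2=p_{02}L_0$.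

All these are preserved by $h$, with real transpositions on the right. Since $C_iL_0=L_0$ for $i\ne0$, $h(L_0)=\{s:s_0\in L^W\}$ for some $L^W\subseteq W$. By (e), $h(L_i)=\{s:s_i\in L^W\}$ for $i=0,1,2$. Likewise $h(Z_2)=\{s:s_2\in Z^W\}$, with $Z^W\ne\emptyset$ by (a), and $h(R^{02}_d)=\{s:(s_0,s_2)\in R_d\}$ for some $R_d\subseteq W\times W$. By (c), $h(R^{12}_d)=P_{01}h(R^{02}_d)=\{s:(s_1,s_2)\in R_d\}$.

Fix $z\in Z^W$. For each $d<q$ there is $w$ with $(w,z)\in R_d$, by (d). It is unique: if also $(w',z)\in R_d$, a sequence with entries $w,w',z$ at $0,1,2$ lies in $h(R^{02}_d)\cap h(R^{12}_d)\subseteq D_{01}$, so $w=w'$. It lies in $L^W$ by (b). Conversely, by (b), every $w\in L^W$ satisfies $(w,z)\in R_d$ for exactly one $d<q$. So $d\mapsto w$ is a bijection from $\{0,\dots,q-1\}$ onto $L^W$, and $|L^W|=q$.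

**Step 2. One block in the representation.** We transport an exact colouring to triples of $L^W$. Let $\rho$ be the shape with $\rho(0)=\rho(1)=\rho(2)=L$ and $\rho(k)=k$ for $k\ge3$. Put $T=T_\rho$, $A_x=A_{\rho,x}$. Then
$$T=L_0\cap L_1\cap L_2\cap(-D_{01})\cap(-D_{02})\cap(-D_{12})\cap Y,\qquad Y=\{s:s_k\in S_k\text{ for }3\le k<\alpha\}\in B_0,$$
and $C_iY=Y$ for $i=0,1,2$. Hence $h(T)$ consists of the $s\in h(Y)$ with $s_0,s_1,s_2$ distinct members of $L^W$, and $h(Y)$ does not depend on coordinates $0,1,2$. Since $T\ne\emptyset$, we can fix some $s\in h(T)$. For $u,v,w\in W$ let $s_{uvw}$ be $s$ with coordinates $0,1,2$ replaced by $u,v,w$. Then $s_{uvw}\in h(T)$ iff $u,v,w$ are distinct members of $L^W$.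

**Step 3. Each colour occurs exactly once on a line.** Let
$$N=\{(u,v,w):u,v,w\in L^W\text{ distinct},\ s_{uvw}\in h(A_0)\}.$$
Fix distinct $u,v\in L^W$. Since $q\geq 3$, $s_{uvw_0}\in h(T)$ for some $w_0$. For each of the $m=q-2$ colours $x$, Lemma 7 gives $h(T)\subseteq C_2h(T)=C_2h(A_x)$, so there is $w\in W$ with $s_{uvw}\in h(A_x)\subseteq h(T)$, and then $w\in L^W\setminus\{u,v\}$. The sets $h(A_x)$ are pairwise disjoint, so $q-2$ colours share the $q-2$ elements of $L^W\setminus\{u,v\}$ and each colour gets at least one. Hence each colour, in particular colour $0$, occurs for exactly one $w$. By Lemma 5, $|N|=q(q-1)$.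

**Step 4. Rotation.** We use the decree that 3-cycles fix colours. Let $\sigma=[0,1][1,2]$, so $\sigma$ sends $0\mapsto1\mapsto2\mapsto0$ and fixes the rest. Then $\rho\sigma^{-1}=\rho$, and $\varepsilon(\sigma,\rho)=0$ since $\sigma(e_\rho)$ is an even rearrangement of $e_\rho$. So in $\mathfrak A_q$ we have $p_{01}p_{12}A_0=p_\sigma A_0=A_0$. Applying $h$ and (1), $P_\sigma h(A_0)=P_{01}P_{12}h(A_0)=h(A_0)$, that is, $t\in h(A_0)$ iff $t\circ\sigma\in h(A_0)$. Since $s_{uvw}\circ\sigma=s_{vwu}$ on coordinates $0,1,2$ and also elsewhere, $(u,v,w)\in N$ implies $(v,w,u)\in N$. By Lemma 5, $3\mid q(q-1)$. But $q\equiv2\pmod3$ gives $q(q-1)\equiv2\pmod3$, a contradiction. $\square$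

For $q=8$ the contradiction reads: $3$ divides $56$.

## From non-embeddability to an equation

*Proof of Theorem 1.* Non-embeddability of a finite algebra has to be turned into a single equation. Let $\gamma$ denote the term operation $c_0c_1\cdots c_{\alpha-1}$. In a set algebra with nonempty base, $\gamma(X)=1$ if $X\neq\emptyset$, because all coordinates may be changed one after the other, and $\gamma(\emptyset)=0$. Take a variable $v_b$ for each $b\in B$ ($B$ is finite), write $\oplus$ for symmetric difference, and let $\delta$ be the product of the following terms: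

- $-\gamma\big(v_{g(b_1,\dots,b_n)}\oplus g(v_{b_1},\dots,v_{b_n})\big)$ for each basic operation $g$, including the constants, and all $b_1,\dots,b_n\in B$, where $g(b_1,\dots,b_n)$ is computed in $\mathfrak A_q$;
- $\gamma(v_b)$ for each $b\in B$, $b\ne0$.

*The equation $\delta=0$ fails in $\mathfrak A_q$.* Under $v_b:=b$ all symmetric differences are empty and all $b\ne0$ are nonempty. The cylindric reduct of $\mathfrak A_q$ is a set algebra with nonempty base, so every factor is $1$ and $\delta=1\ne0$.

*The equation $\delta=0$ is valid in $Pse_\alpha$.* In a member with nonempty base, every factor is $0$ or $1$ under any evaluation. If $\delta\ne0$, all factors are $1$. The factors of the first kind say that $b\mapsto v_b$ is a homomorphism from $\mathfrak A_q$, and those of the second kind say that only $0$ is sent to $0$. A Boolean homomorphism with trivial kernel is injective, so this would be an embedding, contradicting Lemma 10. With empty base, ${}^\alpha U=\emptyset$, and the algebra has one element and satisfies every equation.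

So $\delta=0$ belongs to $\overline{RPEA}$. Since $\mathfrak A_q\in\mathcal K_M$ by Lemma 9, it does not belong to $\overline{RCPEA+P_M}$. Any $q=2^r$ with $r\ge3$ odd will do, for instance $q=8$. With $M=\{\{0,1\}\}$ we get $\overline{RPEA}\not\subseteq\overline{RCPEA+P_{01}}$, for every finite $\alpha\ge3$. $\blacksquare$

This argument also shows $\mathfrak A_q\notin RPEA_\alpha$ for every such $q$. This completes the case $|\Gamma|\le1$ of Proposition 3.

## Random recolouring and equations in few variables

*Proof of Theorem 2.* The second loophole of the failed attempt, few colours on a large base, now becomes a tool: $k$ elements of $\mathfrak A_q$ can distinguish only boundedly many colours. Fix a matching $M$ and $k\ge1$ (the case $k=0$ follows from $k=1$). Let $N_\alpha=\alpha!/6$ be the number of shapes and $\kappa=2^{2kN_\alpha}$. We show that for all large $q=2^r$ with $r$ odd, every equation in at most $k$ variables valid in $Pse_\alpha$ holds in $\mathfrak A_q$.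

**Step 1. A subalgebra with few colours.** We merge the colours that $k$ given elements cannot tell apart. Let $y_1,\dots,y_k\in B$. For $x,x'\in\mathbb Z_m$ let $x\approx x'$ iff for all $i\le k$, all shapes $\rho$ and $\nu\in\{0,1\}$,
$$A_{\rho,x+\nu m/2}\subseteq y_i\iff A_{\rho,x'+\nu m/2}\subseteq y_i.$$
Let $E=\mathbb Z_m/{\approx}$. A class is determined by $2kN_\alpha$ yes/no answers, so $|E|\le\kappa$. Replacing $x,x'$ by $x+\frac m2,x'+\frac m2$ only exchanges the conditions for $\nu=0$ and $\nu=1$, so $x\mapsto x+\frac m2$ induces a map $\theta:E\to E$ with $\theta^2=\mathrm{id}$, and it maps each class $\eta$ onto the class $\theta\eta$. For $\eta\in E$ put $A_{\rho,\eta}=\bigcup_{x\in\eta}A_{\rho,x}$.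

Let $B'\subseteq B$ be the set of unions of orbits outside $\mathcal T$ and of sets $A_{\rho,\eta}$. It contains $B_0$, because $T_\rho=\bigcup_\eta A_{\rho,\eta}$. It contains each $y_i$, because by the condition with $\nu=0$ the set of $x$ with $A_{\rho,x}\subseteq y_i$ is a union of classes. It is closed under the Boolean operations, contains the diagonals, and is closed under $C_i$, since $C_iY\in B_0$ for all $Y\in B$. It is closed under the $p_\sigma$, since
$$p_\sigma A_{\rho,\eta}=A_{\rho\sigma^{-1},\,\theta^{\varepsilon(\sigma,\rho)}\eta}.$$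
So $B'$ is the universe of a subalgebra $\mathfrak A'$ of $\mathfrak A_q$ containing $y_1,\dots,y_k$. It suffices to show that $\mathfrak A'$ is isomorphic to a member of $Pse_\alpha$.

**Step 2. A new colouring that obeys all transpositions.** We recolour $\mathcal T$ itself, on the same base, so that true permutations act on the merged colours as the $p_\sigma$ do.

**Lemma 11.** For $q$ large (depending only on $k,\alpha$) there is $g:\mathcal T\to E$ such that

- (i) for $s\in T_\rho$ and $i<\alpha$, $g$ takes all values of $E$ on the line $\{s(i/u):u\in U\}\cap T_\rho$;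
- (ii) $g(s)=\theta^{\varepsilon(\sigma,\rho)}g(s\circ\sigma)$ whenever $s\circ\sigma\in T_\rho$.

*Proof.* The group $\mathrm{Sym}(\alpha)$ acts on $\mathcal T$ by $s\mapsto s\circ\sigma$, and freely, since members of $\mathcal T$ are injective. Choose a representative in each orbit of this action, and choose $g(r)\in E$ for the representatives $r$ independently and uniformly at random. For $s\in\mathcal T$ let $\sigma$ be the unique permutation for which $s\circ\sigma=r$ is a representative, say $r\in T_{\rho_r}$, and put $g(s)=\theta^{\varepsilon(\sigma,\rho_r)}g(r)$. For $s=r$ this is consistent, as $\varepsilon(\mathrm{id},\rho_r)=0$.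

*Condition (ii) always holds.* Let $t=s\circ\sigma\in T_\rho$ and let $t\circ\tau=r\in T_{\rho_r}$ be the representative. Then $t\in P_\tau T_{\rho_r}=T_{\rho_r\tau^{-1}}$, so $\rho=\rho_r\tau^{-1}$. Since $s\circ\sigma\tau=r$, (8) and $\theta^2=\mathrm{id}$ give
$$g(s)=\theta^{\varepsilon(\sigma\tau,\rho_r)}g(r)=\theta^{\varepsilon(\sigma,\rho)+\varepsilon(\tau,\rho_r)}g(r)=\theta^{\varepsilon(\sigma,\rho)}g(t).$$

*Condition (i) holds with positive probability.* Each $g(s)$ is the image of a uniform $g(r)$ under a bijection of $E$, hence uniform. Two distinct members $s(i/u),s(i/u')$ of one line are injective and share all entries but one, so their ranges differ. Members of one $\mathrm{Sym}(\alpha)$-orbit have the same range. So the points of a line lie in different orbits, and their colours are independent. Every line has exactly $q-2$ points: if $\rho(i)=k'\ne L$, these correspond to the elements of $S_{k'}$, and if $\rho(i)=L$, to the elements of $L$ different from the other two $L$-entries. Since $|T_\rho|\le q^\alpha$, there are at most $\alpha N_\alpha q^\alpha$ lines. A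 given line misses a given value with probability $(1-1/|E|)^{q-2}\le(1-1/\kappa)^{q-2}$, and there are at most $\kappa$ values. So (i) fails with probability at most
$$\alpha N_\alpha q^\alpha\,\kappa\,(1-1/\kappa)^{q-2},$$
which is less than $1$ for large $q$, with a bound depending only on $k$ and $\alpha$. $\square$

**Step 3. The isomorphism.** We compare $\mathfrak A'$ with the algebra of the new colouring. Let $H_{\rho,\eta}=\{s\in T_\rho:g(s)=\eta\}$; these are nonempty by (i). Let $B''$ be the set of unions of orbits outside $\mathcal T$ and of sets $H_{\rho,\eta}$. Then $B_0\subseteq B''$. By (i), every $s\in T_\rho$ has some $s(i/u)\in H_{\rho,\eta}$, so together with Lemma 7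
$$C_iH_{\rho,\eta}=C_iT_\rho=C_iA_{\rho,\eta}\in B_0.\tag{11}$$
By (ii) and $\theta^2=\mathrm{id}$,
$$P_\sigma H_{\rho,\eta}=\{s\in T_{\rho\sigma^{-1}}:g(s\circ\sigma)=\eta\}=H_{\rho\sigma^{-1},\,\theta^{\varepsilon(\sigma,\rho)}\eta}.\tag{12}$$
So $B''$ is closed under all $C_i$ and $P_\sigma$ and contains the diagonals: it is the universe of a member of $Pse_\alpha$.

The bijection of atoms that fixes the orbits outside $\mathcal T$ and sends $A_{\rho,\eta}\mapsto H_{\rho,\eta}$ induces a Boolean isomorphism from $\mathfrak A'$ onto this algebra. It sends $T_\rho$ to $T_\rho$, so it is the identity on $B_0$; hence it preserves the $D_{ij}$. By (11) an atom and its image have the same $C_i$, which lies in $B_0$ and is fixed, so by additivity it preserves the $C_i$. By Step 1 and (12), and because $p_\sigma=P_\sigma$ on orbits outside $\mathcal T$, it preserves the transpositions. So $\mathfrak A'$ is isomorphic to a member of $Pse_\alpha$.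

**Step 4. Conclusion.** An equation in at most $k$ variables valid in $Pse_\alpha$ holds in $\mathfrak A'$, hence holds in $\mathfrak A_q$ when its variables are evaluated at $y_1,\dots,y_k$. The bound on $q$ did not depend on the $y_i$, so the equation holds in $\mathfrak A_q$. There are arbitrarily large $q=2^r$ with $r$ odd, and $\mathfrak A_q\in\mathcal K_M\setminus RPEA_\alpha$ by Lemma 9 and the proof of Theorem 1. This proves the first assertion.

For the second, suppose $\Sigma$ is a set of equations with at most $k$ variables each which, together with $\overline{RCPEA+P_M}$, axiomatizes $\overline{RPEA}$. Then $\Sigma\subseteq\overline{RPEA}$, so $\Sigma$ holds in the algebra $\mathfrak A_q$ just found for this $k$. Since $\mathfrak A_q\in\mathcal K_M$, it also satisfies $\overline{RCPEA+P_M}$. So it would satisfy $\overline{RPEA}$ and lie in $RPEA_\alpha$, which it does not. A finite set of equations uses boundedly many variables, so no finite set works either. $\blacksquare$
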